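# Linear growth of the stable 2-systole of $\mathbb{CP}^2\#n\overline{\mathbb{CP}}^2$

## 1. The projective plane, where the ratio is exactly 2

Let $X$ be a closed connected oriented smooth 4-manifold with a Riemannian metric $g$. We want every nontrivial 2-dimensional homology class to have large area while the total volume stays small. Two norms make this precise.

**Definition (stable norm, stable 2-systole).** For $h\in H_2(X,\mathbb R)$, $\|h\|$ is the infimum of $\sum_i|r_i|\,\mathrm{area}_g(\sigma_i)$ over all real Lipschitz 2-cycles $\sum r_i\sigma_i$ representing $h$. For a lattice $L$ with a norm, $\lambda_1(L,\|\ \|)$ is the least norm of a nonzero lattice vector. Let $H_2(X,\mathbb Z)_{\mathbb R}$ be the image of integral homology in real homology. Then $\mathrm{stsys}_2(g)=\lambda_1(H_2(X,\mathbb Z)_{\mathbb R},\|\ \|)$.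

**Definition (comass).** For a 2-form $\omega$, $\|\omega\|_\infty$ is the supremum, over all points and all orthonormal pairs $u,v$ there, of $\omega(u,v)$. The comass of a class in $H^2(X,\mathbb R)$ is the infimum of $\|\omega\|_\infty$ over closed forms $\omega$ in the class.

We recall that the stable norm and the comass norm are dual: $\|h\|=\max\{\alpha(h):\text{comass}(\alpha)\le 1\}$. One direction is immediate. If $\omega$ is closed with $\|\omega\|_\infty\le1$, then $\int_{\sum r_i\sigma_i}\omega\le\sum|r_i|\,\mathrm{area}(\sigma_i)$, so $\|h\|\ge[\omega](h)$.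

If $g$ is multiplied by $c^2$, areas scale by $c^2$ and volume by $c^4$, so $\mathrm{stsys}_2(g)^2/\mathrm{vol}_4(g)$ is scale invariant. Put
$$\sigma(X)=\sup_g\frac{\mathrm{stsys}_2(X,g)^2}{\mathrm{vol}_4(X,g)} .$$

**A pointwise fact.** At a point, a 2-form on an oriented Euclidean 4-space is $\lambda_1e^{12}+\lambda_2e^{34}$ in a suitable oriented orthonormal frame. For orthonormal $u,v$ write $u=(u',u'')$, $v=(v',v'')$ along the two coordinate planes. The value on $(u,v)$ is at most $\max|\lambda_i|\,(|u'||v'|+|u''||v''|)\le\max|\lambda_i|$ in absolute value, and it is attained up to sign on a frame plane. So the comass at the point is $\max|\lambda_i|$. Since $\omega\wedge\omega=2\lambda_1\lambda_2\,d\mathrm{vol}$ and $|\omega|^2=\lambda_1^2+\lambda_2^2$, where $\omega\wedge*\omega=|\omega|^2d\mathrm{vol}$, we get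
$$|\omega\wedge\omega|\le 2\|\omega\|_\infty^2\,d\mathrm{vol},\qquad |\omega|^2\le 2\|\omega\|_\infty^2 .\tag{1}$$

**Claim.** $\sigma(\mathbb{CP}^2)=2$.

*Upper bound.* Let $e$ generate $H^2(\mathbb{CP}^2,\mathbb Z)$ and let $h$ be the class of a line, $e(h)=1$. For any metric and any closed $\omega$ in the class $e$, (1) gives $1=\int\omega\wedge\omega\le2\|\omega\|_\infty^2\mathrm{vol}(g)$. So $\text{comass}(e)\ge(2\,\mathrm{vol})^{-1/2}$. As $H^2$ has rank one, duality says $\|h\|=1/\text{comass}(e)\le(2\,\mathrm{vol})^{1/2}$.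

*Lower bound.* Take the Fubini–Study metric, scaled so that its Kähler form $\omega$ has integral 1 over a line. In a unitary frame $\omega=e^{12}+e^{34}$, so $\|\omega\|_\infty=1$ and $\omega\wedge\omega=2\,d\mathrm{vol}$; hence $\mathrm{vol}=\frac12$. Every nonzero integral class $kh$ has $\|kh\|\ge|k|\ge1$, so the ratio is at least $1/\frac12=2$. $\square$

What changes for $P_n=\mathbb{CP}^2\#n\overline{\mathbb{CP}}^2$? There is a basis $e_0,\dots,e_n$ of $H^2(P_n,\mathbb Z)$ with $e_0^2=1$, $e_i^2=-1$ for $i\ge1$, and $e_ie_j=0$ for $i\ne j$. In the upper bound, a class of square zero gives nothing in (1), so we need another quadratic quantity. In the lower bound, one form no longer detects all homology classes, and the forms we use must keep comass at most 1 for the same metric, in the same volume. It is not clear a priori whether $\sigma(P_n)$ grows, stays bounded or tends to $0$ as $n\to\infty$.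

## 2. Conformal systoles, majorants, and the statements

Identify $H^2_{dR}(X)$ with the $g$-harmonic 2-forms and put $|\omega|_{L^2}=(\int_X\omega\wedge*\omega)^{1/2}$, which depends only on the conformal class of $g$. The conformal 2-systole is $\lambda_1(H^2(X,\mathbb Z),|\ |_{L^2})^2$, where $H^2(X,\mathbb Z)$ means its image in $H^2_{dR}(X)$.

**Surjectivity hypothesis** (for $b^+(X)=1$). For every line $V$ in the positive cone of $H^2_{dR}(X)$ defined by the cup product form there is a metric whose self-dual subspace of harmonic 2-forms is exactly $V$.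

Katz ("Four-manifold systoles and surjectivity of period map", arXiv:math/0302306, 2003) shows: if this hypothesis holds for the $P_n$, there is a numerical constant $C>0$ with
$$C^{-1}\sqrt n<\sup_g\lambda_1(H^2(P_n,\mathbb Z),|\ |_{L^2})^2<Cn\qquad(n>0).$$
The question posed there is whether the *stable* 2-systole also has an asymptotically infinite lower bound: does $\sigma(P_n)\to\infty$, if needed under the surjectivity hypothesis? A priori the answer might instead be that $\sigma(P_n)\to0$.

From now on $b_2(X)>0$. Let $L=\operatorname{im}(H^2(X,\mathbb Z)\to H^2_{dR}(X))$ and let $Q$ be the cup product form. It is unimodular on $L$ by Poincaré duality.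

**Definition (majorant).** For a maximal $Q$-positive subspace $V\subset H^2_{dR}(X)$ let $J_V$ be $+1$ on $V$ and $-1$ on $V^{\perp_Q}$, and put
$$\langle x,y\rangle_V=Q(x,J_Vy),\qquad |x|_V^2=\langle x,x\rangle_V.\tag{2}$$
This is a Euclidean inner product, and $J_V$ is an isometry of it. Conversely, let $J$ be a $Q$-isometric involution with $Q(x,Jy)$ positive definite. Its $\pm1$-eigenspaces are $Q$-orthogonal, positive and negative respectively, so $J=J_V$ with $V=\ker(J-1)$. Put
$$\Lambda(L,Q)=\sup_V\lambda_1(L,|\cdot|_V)^2,\qquad\Lambda(X)=\Lambda(L,Q).$$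
The supremum is over *all* maximal positive $V$, realized by a metric or not. The same definitions apply to any unimodular lattice.

*Example: the hyperbolic plane.* Let $U=\mathbb Ze\oplus\mathbb Zf$ with $e^2=f^2=0$, $ef=1$. Here $J_V$ is an isometry with eigenvalues $1,-1$. An isometry preserving each isotropic line is $e\mapsto ce$, $f\mapsto c^{-1}f$, which does not have these eigenvalues. So $J_V$ swaps the lines: $e\mapsto\tau^2f$, $f\mapsto\tau^{-2}e$ (the coefficient is $Q(e,J_Ve)>0$). Then $|ae+bf|_V^2=\tau^2a^2+\tau^{-2}b^2$, and $\lambda_1^2=\min(\tau^2,\tau^{-2})$. So $\Lambda(U)=1$.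

**Grothendieck's constant.** $K_G$ is the least $K$ such that
$$\Big|\sum c_{ij}\langle x_i,y_j\rangle\Big|\le K\max_{\epsilon,\delta}\sum c_{ij}\epsilon_i\delta_j\quad(\epsilon,\delta\text{ sign vectors})\tag{3}$$
for all finite real matrices $(c_{ij})$ and all vectors $x_i,y_j$ of norm $\le1$ in a Hilbert space. Grothendieck's inequality says $K_G<\infty$. Krivine proved $K_G\le\pi/(2\ln(1+\sqrt2))<1.783$. *Example.* For $c=\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ the sign maximum is $\max(|\delta_1+\delta_2|+|\delta_1-\delta_2|)=2$. With vectors one gets $\max(|y_1+y_2|+|y_1-y_2|)\ge2\sqrt2$, by taking $y_1\perp y_2$. So $K_G\ge\sqrt2$.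

**Theorem 1.** For every closed connected oriented smooth 4-manifold $X$ with $b_2(X)>0$, $\ \frac2{K_G}\Lambda(X)\le\sigma(X)\le2\Lambda(X)$.

**Theorem 2.** If $(L,Q)$ is an indefinite unimodular lattice of rank $N$, then $N/100\le\Lambda(L,Q)\le N$.

**Theorem 3.**
1. $(n+1)/90\le\sigma(P_n)\le2(n+1)$ for $n\ge1$.
2. If the intersection form of $X$ is indefinite, then $b_2/90\le\sigma(X)\le2b_2$. If it is definite and $b_2>0$, then $\sigma(X)=2$ exactly.
3. Unconditionally, $\frac{n+1}{100K_G}\le\sup_g\lambda_1(H^2(P_n,\mathbb Z),|\cdot|_{L^2})^2\le n+1$ for $n\ge1$.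
4. $\liminf_n\sigma(P_n)/n\ge\frac1{\pi eK_G}$ and $\limsup_n\sigma(P_n)/n\le\frac{1.744}{\pi e}$.

Part 1 answers the question: $\sigma(P_n)\to\infty$, linearly, with no surjectivity hypothesis. Theorem 1 turns the geometric problem into one about lattices, and Theorem 2 solves the lattice problem.

## 3. Upper bound: harmonic forms replace the cup square

**Step 1: pass from comass to a Euclidean norm.** Let $g$ be a metric and $V=V_g$ the space of self-dual harmonic forms. On harmonic forms $*$ is $+1$ on $V$ and $-1$ on the anti-self-dual forms, which make up $V^{\perp_Q}$. So $*=J_V$ and $|\cdot|_{L^2}=|\cdot|_V$. A harmonic form minimizes the $L^2$ norm in its class. So for every closed $\omega$ in a class $\alpha$, (1) gives $|\alpha|_V^2\le\int|\omega|^2d\mathrm{vol}\le2\,\mathrm{vol}(g)\|\omega\|_\infty^2$, and hence $|\alpha|_V\le\sqrt{2\,\mathrm{vol}(g)}\,\text{comass}(\alpha)$.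

**Step 2: dualize.** Let $h\in H_2(X,\mathbb R)$ have Poincaré dual $h^*$. Then $\alpha(h)=Q(\alpha,h^*)=\langle\alpha,J_Vh^*\rangle_V$, so for every maximal positive $V$
$$\sup_{|\alpha|_V\le1}\alpha(h)=|J_Vh^*|_V=|h^*|_V.\tag{4}$$
For $V=V_g$, a class of comass $\le1$ has $|\alpha|_V\le\sqrt{2\,\mathrm{vol}}$, so duality gives $\|h\|\le\sqrt{2\,\mathrm{vol}}\,|h^*|_V$. Poincaré duality identifies $H_2(X,\mathbb Z)_{\mathbb R}$ with $L$. Therefore
$$\mathrm{stsys}_2(g)^2\le2\,\mathrm{vol}(g)\,\lambda_1(L,|\cdot|_{L^2})^2\le2\,\mathrm{vol}(g)\,\Lambda(X),\tag{5}$$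
which is the right-hand inequality of Theorem 1.

## 4. Forms that share volume

For a lower bound on $\mathrm{stsys}_2$ we need closed forms of comass $\le1$ whose classes detect every nonzero integral homology class. The sensible first attempt on $P_n$ is one form per summand: closed forms $\omega_0,\dots,\omega_n$ of comass $\le1$, in classes $se_0,\dots,se_n$, with disjoint supports. For a nonzero lattice class $h$ the integers $e_i(h)$ are not all zero, so this certifies $\mathrm{stsys}_2\ge s$. But by (1),
$$s^2=\Big|\int\omega_i\wedge\omega_i\Big|\le2\,\mathrm{vol}(\operatorname{supp}\omega_i),\qquad\text{so}\quad (n+1)s^2\le2\,\mathrm{vol}(g).$$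
The certified ratio $s^2/\mathrm{vol}$ is at most $2/(n+1)$, which tends to $0$. The attempt fails because each class pays for its own volume. Comass is a supremum, so all the forms could have comass 1 at the same point, provided the products $\omega_i\wedge\omega_j$ cancel in total when $e_ie_j=0$. Signs can do this.

The cell in which this happens is $S\times S$, where $S$ is the sphere with its round metric $\gamma$ of area 1 and area form $\mu$. Write $\mu_1,\mu_2$ for the pullbacks of $\mu$ from the two factors. The form $\epsilon\mu_1+\delta\mu_2$ has comass $\max(|\epsilon|,|\delta|)$ by Section 1, the cell has volume 1, and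
$$\int_{S\times S}(\epsilon_\alpha\mu_1+\delta_\alpha\mu_2)\wedge(\epsilon_\beta\mu_1+\delta_\beta\mu_2)=\epsilon_\alpha\delta_\beta+\delta_\alpha\epsilon_\beta .$$
If the forms have nonzero products only in $r$ such cells, these numbers must add up to the intersection numbers. The main construction says that this necessary condition is also sufficient, for every $X$.

**Proposition A.** Let $A$ be a finite set, $a_\alpha\in H^2(X,\mathbb Z)$ for $\alpha\in A$, and let $\epsilon^k_\alpha,\delta^k_\alpha$ ($1\le k\le r$) be integers of absolute value $\le E$, where $E\ge1$, such that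
$$\sum_{k=1}^r(\epsilon^k_\alpha\delta^k_\beta+\delta^k_\alpha\epsilon^k_\beta)=\langle a_\alpha a_\beta,[X]\rangle\qquad\text{for all }\alpha,\beta\in A.\tag{6}$$
Then for every $\eta>0$ there are a smooth metric $g$ on $X$ with $\mathrm{vol}(g)\le r+\eta$ and smooth closed 2-forms $\omega_\alpha$ in the de Rham classes of $a_\alpha$ with $\|\omega_\alpha\|_\infty\le E$.

Here are some cases by hand, with $E=1$ and columns written as rows.

* $\mathbb{CP}^2\#\mathbb{CP}^2$, $a_i=2e_i$: take $\epsilon=\delta=(1,1)$ and $\epsilon=\delta=(1,-1)$. The sum in (6) is $\begin{pmatrix}2&2\\2&2\end{pmatrix}+\begin{pmatrix}2&-2\\-2&2\end{pmatrix}=4I$, as required. So $r=2$, and both $2e_1$ and $2e_2$ have comass $\le1$ in volume about 2. The ratio is at least $4/(2+\eta)$, which tends to $2$, while disjoint supports certify at most $2/2=1$.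
* $P_1$, $a_i=2e_i$: take $\epsilon=(1,1)$, $\delta=(1,-1)$, twice. Each pair contributes $\mathrm{diag}(2,-2)$, so again $r=2$ and the ratio tends to $2$.
* $S^2\times S^2$: the single pair $\epsilon=(1,0)$, $\delta=(0,1)$ with $a_1=e$, $a_2=f$ has $r=1$, like the product metric, and certifies ratio $1$. With $a_1=2e$, $a_2=2f$, the pairs $((1,1),(1,1))$ and $((1,-1),(-1,1))$ contribute $\begin{pmatrix}2&2\\2&2\end{pmatrix}+\begin{pmatrix}-2&2\\2&-2\end{pmatrix}=\begin{pmatrix}0&4\\4&0\end{pmatrix}$. So $r=2$ and the ratio tends to $2$. Since $\Lambda(U)=1$, (5) shows $\sigma(S^2\times S^2)=2$.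

The multiple $2$ is needed already for $\mathbb{CP}^2$: the diagonal entries on the left of (6) are even, but $e^2=1$.

## 5. Collapsing $X$ outside $r$ balls

We now prove Proposition A. Suppose $X$ had a map $F$ to a wedge $T$ of 2-spheres, one for each $\alpha$, pulling the generators back to the $a_\alpha$. Pulling back the round metrics would give a tensor of rank $\le2$, with no volume, for which the pulled-back area forms have comass $\le1$. This is too good: cup products of degree 2 classes vanish in $T$, so all $a_\alpha a_\beta$ would be $0$. We shall see that the obstruction lies in $\pi_3(T)$ and is exactly the matrix of intersection numbers. We therefore remove $r$ balls that carry precisely this obstruction, and on each removed ball use a map to $S\times S$ instead, at the price of volume 1.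

**Step 1 (the model on one ball).** *Purpose: a map from $\mathbb R^4$ to $S\times S$ of degree 1 that lands in the wedge $W$ outside a small ball.* Let $S$ be oriented with basepoint $*$. Let $q:\mathbb R^2\to S$ be smooth, $q=*$ for $|x|\ge\frac12$, and an orientation-preserving diffeomorphism of $\{|x|<\frac12\}$ onto $S\setminus*$. To get one, keep the azimuth and let the polar angle increase from $0$ to $\pi$ with positive derivative as $|x|$ runs over $[0,\frac12)$, linearly near $0$ and flat to infinite order at $\frac12$; then $*$ is the point of polar angle $\pi$, and $dq=0$ for $|x|\ge\frac12$. On $\mathbb R^4=\mathbb R^2\times\mathbb R^2\ni z=(x,y)$ put $q_1(z)=q(x)$, $q_2(z)=q(y)$, $\Phi=(q_1,q_2)$, and $W=S\times*\,\cup\,*\times S$.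

* If $|z|\ge1/\sqrt2$, then $|x|\ge\frac12$ or $|y|\ge\frac12$. So $\Phi(z)\in W$, and $dq_1=0$ or $dq_2=0$ at $z$; hence $\operatorname{rank}d\Phi\le2$.
* If $|z|\ge1$, then $|x|>\frac12$ or $|y|>\frac12$, so near $z$ one of $q_1,q_2$ is constant equal to $*$.
* $\int q_1^*\mu\wedge q_2^*\mu=1$ with nonnegative integrand, and $\Phi$ maps $\{|x|,|y|<\frac12\}$ by an orientation-preserving diffeomorphism onto $(S\setminus*)\times(S\setminus*)$.

Write $B(\rho)=\{|z|\le\rho\}$.

**Step 2 (the target and the maps on $W$).** *Purpose: encode the integers $\epsilon^k,\delta^k$ in maps $W\to T$.* Let $T=\bigvee_{\alpha\in A}S_\alpha$ with $S_\alpha$ a copy of $S$, collapses $c_\alpha:T\to S_\alpha=S$, and generators $x_\alpha\in H^2(T,\mathbb Z)$ with $x_\alpha=c_\alpha^*[\mu]$ over $\mathbb R$. Fix disjoint closed discs $\Delta_\alpha\subset S\setminus*$. Choose smooth maps $t^i_{k,\alpha}:S\to S$, equal to $*$ off $\Delta_\alpha$, of degree $\epsilon^k_\alpha$ for $i=1$ and $\delta^k_\alpha$ for $i=2$. They assemble to $t_k:W\to T$: on the $i$-th sphere of $W$,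 $t_k$ maps $\Delta_\alpha$ to $S_\alpha$ by $t^i_{k,\alpha}$ and the complement of $\bigcup\Delta_\alpha$ to $*$. In particular $c_\alpha t_k=t^i_{k,\alpha}$ on the $i$-th sphere.

**Step 3 (intersection numbers detect $\pi_3(T)$).** *Purpose: a complete invariant of $\pi_3(T)$.* For $\zeta\in\pi_3(T)$ put
$$H(\zeta)_{\alpha\beta}=\langle x_\alpha x_\beta,[e^4]\rangle\quad\text{in }T\cup_\zeta e^4,\tag{7}$$
where $[e^4]$ is the generator of $H_4(T\cup_\zeta e^4)\cong\mathbb Z$ given by the oriented cell, and $x_\alpha$ extends uniquely since $H^2$ does not change when a 4-cell is attached. For example, attaching a 4-cell to one sphere along the Hopf map gives $\mathbb{CP}^2$, and $H=\pm1$.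

*$H$ is additive.* Let $Y=T\cup_\zeta e^4\cup_{\zeta'}e'^4$. As $\dim T=2$, $H_4(Y)=\mathbb Z[e^4]\oplus\mathbb Z[e'^4]$. The inclusion $T\to Y$ extends to $T\cup_{\zeta+\zeta'}e^4\to Y$: pinch the 4-disc to a wedge of two 4-discs (extending the pinch $S^3\to S^3\vee S^3$ that defines $\zeta+\zeta'$) and apply the two characteristic maps. The generator goes to $[e^4]+[e'^4]$, and $x_\alpha$ pulls back to $x_\alpha$. Evaluating $x_\alpha x_\beta$ gives $H(\zeta+\zeta')=H(\zeta)+H(\zeta')$.

*$H$ is injective.* By Hilton's theorem $\pi_3(T)$ is free abelian on the Hopf classes of the spheres $S_\alpha$ and the Whitehead products $[\iota_\alpha,\iota_\beta]$, $\alpha<\beta$ in some ordering of $A$. Attaching a cell along these gives the wedge of $\mathbb{CP}^2$, respectively $S^2\times S^2$, with the remaining spheres. So $H$ takes the values $\pm E_{\alpha\alpha}$ and $\pm(E_{\alpha\beta}+E_{\beta\alpha})$ on the basis ($E_{\alpha\beta}$ are the matrix units). These are linearly independent.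

Since $T$ is simply connected, free homotopy classes of maps $S^3\to T$ are the same as elements of $\pi_3(T)$, and we ignore basepoints.

**Step 4 (the two obstructions agree).** *Purpose: compare the obstruction to mapping $X$ to $T$ with what $r$ model balls contribute.* Choose a closed round ball $D$ in an oriented chart of $X$, a smaller concentric ball $D'\subset\operatorname{int}D$, and points $p_1,\dots,p_r$ in order on a straight line through $\operatorname{int}D'$ in the chart. For a small scale $c>0$ let $B_k(\rho)=\{p_k+cz:|z|\le\rho\}$; we use $z$ as coordinate there. Take $c$ so small that the $B_k(2)$ lie in $\operatorname{int}D'$ and are separated from each other by hyperplanes orthogonal to the line. All boundary spheres are oriented as boundaries of the balls. Put $X_1=X\setminus\operatorname{int}D$.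

The classes $a_\alpha|_{X_1}$ define a map $X_1\to\prod_A\mathbb{CP}^\infty$. With the product cell structure all cells have even dimension, so the 3-skeleton is the 2-skeleton, which is $T$. The manifold $X_1$ is compact and connected with nonempty boundary, so it is homotopy equivalent to a complex of dimension $\le3$. Cellular approximation gives $G:X_1\to T$ with $G^*x_\alpha=a_\alpha|_{X_1}$. Let
$$\xi=[G|_{\partial D}],\qquad u_k=[t_k\circ\Phi|_{\partial B_k(2)}]\quad\text{in }\pi_3(T).$$

*Computation of $H(\xi)$.* $G$ and the identity of $D$ define $X=X_1\cup D\to T\cup_\xi e^4$, taking $[X]$ to $[e^4]$. The restriction $H^2(X)\to H^2(X_1)$ is an isomorphism because $H^j(X,X_1)=H^j(D,\partial D)=0$ for $j=2,3$. So $x_\alpha$ pulls back to $a_\alpha$, and $H(\xi)_{\alpha\beta}=\langle a_\alpha a_\beta,[X]\rangle$.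

*Computation of $H(u_k)$.* Let $w=\Phi|_{\partial B(2)}:S^3\to W$. Then $\Phi|_{B(2)}$ and the identity of $W$ give a map $W\cup_we^4\to S\times S$. A generic point of $S\times S$ has exactly one preimage, with local degree $+1$, so $[e^4]\mapsto[S\times S]$. Let $s_1,s_2$ be the pullbacks of the generators of the two factors, so $s_1^2=s_2^2=0$ and $\langle s_1s_2,[e^4]\rangle=1$. The map $t_k$ induces $W\cup_we^4\to T\cup_{u_k}e^4$, taking $[e^4]$ to $[e^4]$. Classes in $H^2(W\cup_we^4)=H^2(W)$ are determined on the two spheres, so $x_\alpha$ pulls back to $\epsilon^k_\alpha s_1+\delta^k_\alpha s_2$. Hence $H(u_k)_{\alpha\beta}=\epsilon^k_\alpha\delta^k_\beta+\delta^k_\alpha\epsilon^k_\beta$.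

By (6), $H(\xi)=\sum_kH(u_k)=H(\sum_ku_k)$, and injectivity gives
$$\xi=\sum_{k=1}^ru_k .$$

**Step 5 (gluing a map outside the balls).** *Purpose: a continuous $F:X_0\to T$ on $X_0=X\setminus\bigcup_k\operatorname{int}B_k(1)$, with $F|_{X_1}=G$ and $F=t_k\circ\Phi$ on $1\le|z|\le2$ in $B_k(2)$.* On $X_1$ and on the shells $1\le|z|\le2$ we take these formulas. It remains to fill $D\setminus\bigcup\operatorname{int}B_k(2)$.

The separating hyperplanes cut $D'$ into convex bodies $K_1,\dots,K_r$ with $B_k(2)\subset\operatorname{int}K_k$, consecutive ones meeting in a flat 3-disc. Radially from $p_k$, $K_k\setminus\operatorname{int}B_k(2)\cong S^3\times[0,1]$. Transport $t_k\Phi|_{\partial B_k(2)}$ to $\partial K_k$ by radial projection. The flat faces in $\partial K_k$ are at most two disjoint 3-discs. They are contractible and $T$ is path connected, so by homotopy extension the map is homotopic to one that sends these faces to $*$. Put this homotopy on $K_k\setminus\operatorname{int}B_k(2)$. The maps on adjacent bodies agree (both are $*$) on the common face,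 so we get a map on $D'\setminus\bigcup\operatorname{int}B_k(2)$.

On $\partial D'$ this map sends the boundary 2-spheres of the flat faces to $*$. So it factors through the quotient of $\partial D'$ that collapses each of these 2-spheres to a point. The quotient is a chain of 3-spheres, the $k$-th being $\partial K_k$ with each face collapsed to a point, and on it the map represents $u_k$. Collapsing $S^3$ to such a chain is an iterated pinch, so the map on $\partial D'$ represents $\sum u_k=\xi$. It is therefore freely homotopic to $G|_{\partial D}$. We insert such a homotopy on the collar $D\setminus\operatorname{int}D'\cong S^3\times[0,1]$, and $F$ is complete.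

**Step 6 (smoothing, with at most one active sphere at each point).** *Purpose: smooth maps $f_\alpha:X_0\to S$ such that at each point at most one $df_\alpha$ is nonzero.* Put $F_\alpha=c_\alpha F$. The sets $\{F_\alpha\ne*\}$ are pairwise disjoint, because $T$ is a wedge. On the shells $1\le|z|<2$, by Step 1, locally $F_\alpha=t^1_{k,\alpha}\circ q_1$ (where $q_2\equiv*$) or $F_\alpha=t^2_{k,\alpha}\circ q_2$ (where $q_1\equiv*$). So $F_\alpha$ is smooth there.

For small $\kappa>0$ let $N'\subset S$ be the open disc of radius $2\kappa$ about $*$, and let $\theta:S\to S$ be smooth, homotopic to the identity, with $\theta(N')=*$ (reparametrize the distance from $*$). The relative Whitney approximation theorem, applied on $X\setminus\bigcup B_k(\frac54)$ with the closed subset $\{\frac54<|z|\le\frac32\}$, near which $F_\alpha$ is smooth, gives a smooth map $\kappa$-close to $F_\alpha$ and equal to it on that subset. Together with $F_\alpha$ on $1\le|z|\le\frac32$ it forms a smooth $\tilde f_\alpha:X_0\to S$ that is $\kappa$-close to $F_\alpha$, hence homotopic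 to $F_\alpha$ along short geodesics. Put $f_\alpha=\theta\circ\tilde f_\alpha$ and $\tau^i_{k,\alpha}=\theta\circ t^i_{k,\alpha}$.

If $df_\alpha(p)\ne0$, then $\tilde f_\alpha(p)\notin N'$, so $F_\alpha(p)$ has distance $\ge\kappa$ from $*$ and in particular $F_\alpha(p)\ne*$. By disjointness this happens for at most one $\alpha$ at each $p$.

On $1\le|z|\le\frac32$, locally $f_\alpha=\tau^1_{k,\alpha}\circ q_1$ or $f_\alpha=\tau^2_{k,\alpha}\circ q_2$, with the other $q_i$ locally constant. A form pulled back by a locally constant map vanishes, so there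
$$f_\alpha^*\mu=q_1^*\tau^{1*}_{k,\alpha}\mu+q_2^*\tau^{2*}_{k,\alpha}\mu.\tag{8}$$

**Step 7 (the closed forms).** *Purpose: extend $f_\alpha^*\mu$ into the balls, where it becomes $\epsilon^k_\alpha q_1^*\mu+\delta^k_\alpha q_2^*\mu$.* As $\theta\simeq\mathrm{id}$, $\tau^1_{k,\alpha}$ and $\tau^2_{k,\alpha}$ have degrees $\epsilon^k_\alpha$ and $\delta^k_\alpha$. So there are 1-forms $p^i_{k,\alpha}$ on $S$ with
$$\tau^{1*}_{k,\alpha}\mu=\epsilon^k_\alpha\mu+dp^1_{k,\alpha},\qquad\tau^{2*}_{k,\alpha}\mu=\delta^k_\alpha\mu+dp^2_{k,\alpha}.$$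
Let $\chi(|z|)$ be smooth, $0$ for $|z|\le1$ and $1$ for $|z|\ge\frac54$. Define
$$\omega_\alpha=\epsilon^k_\alpha q_1^*\mu+\delta^k_\alpha q_2^*\mu+d\big(\chi(|z|)(q_1^*p^1_{k,\alpha}+q_2^*p^2_{k,\alpha})\big)\ \text{ on }B_k(\tfrac32),\qquad\omega_\alpha=f_\alpha^*\mu\ \text{ off }\textstyle\bigcup_kB_k(\tfrac54).\tag{9}$$
On the overlap $\chi=1$ and the two formulas agree by (8). So $\omega_\alpha$ is smooth and closed. On $X_1$ its class is $f_\alpha^*[\mu]=F_\alpha^*[\mu]=G^*x_\alpha=a_\alpha|_{X_1}$, and $H^2(X;\mathbb R)\to H^2(X_1;\mathbb R)$ is injective. Hence $[\omega_\alpha]=a_\alpha$.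

**Step 8 (a degenerate metric).** *Purpose: a tensor large enough to control the $\omega_\alpha$ but of rank $<4$ outside the balls $B_k(\frac34)$.* For a positive semidefinite symmetric tensor $\hat g$ put
$$\mathrm{area}_{\hat g}(u,v)=\big(\hat g(u,u)\hat g(v,v)-\hat g(u,v)^2\big)^{1/2}.$$
This is monotone in $\hat g$ (a $2\times2$ Gram determinant grows when a positive semidefinite matrix is added), compatible with pullback, and $\mathrm{area}_{c\hat g}=c\,\mathrm{area}_{\hat g}$ for $c\ge0$. For a metric $g$, comass $\le E$ means $|\omega(u,v)|\le E\,\mathrm{area}_g(u,v)$ for all $u,v$: subtracting a multiple of $u$ from $v$ changes neither side. Choose smooth cutoffs with values in $[0,1]$: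

* $\psi(|z|)$ is $0$ for $|z|\le\frac34$ and $1$ for $|z|\ge1$;
* $\phi_k(|z|)$, on $B_k(2)$, is $1$ for $|z|\le\frac{11}8$ and supported in $|z|<\frac32$;
* $\phi_0:X\to[0,1]$ is $0$ on $\bigcup B_k(\frac98)$ and $1$ off $\bigcup B_k(\frac{11}8)$.

With a constant $c_0>0$ to be chosen in Step 9, let
$$\hat g_k=(1+c_0\psi)(q_1^*\gamma+q_2^*\gamma)+c_0\psi\,(d|z|)^2,\qquad\hat g=\sum_k\phi_k\hat g_k+\phi_0\sum_\alpha f_\alpha^*\gamma\ \ge0 .$$

**Step 9 (comass).** *Purpose: $|\omega_\alpha(u,v)|\le E\,\mathrm{area}_{\hat g}(u,v)$ everywhere.* There are three regions.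

On $|z|\le1$ we have $\hat g\ge q_1^*\gamma+q_2^*\gamma=\Phi^*(\gamma\oplus\gamma)$ and, since $\chi=0$, $\omega_\alpha=\Phi^*(\epsilon^k_\alpha\mu_1+\delta^k_\alpha\mu_2)$. The comass of $\epsilon\mu_1+\delta\mu_2$ for $\gamma\oplus\gamma$ is $\max(|\epsilon|,|\delta|)\le E$, and the inequality pulls back.

On $1\le|z|\le\frac{11}8$ let $g'=q_1^*\gamma+q_2^*\gamma+(d|z|)^2$. The terms of $\omega_\alpha$ are bounded multiples of $q_i^*\mu$, $q_i^*dp^i_{k,\alpha}$ and $d|z|\wedge q_i^*p^i_{k,\alpha}$. Each of these is bounded on $(u,v)$ by a constant times $|u|_{g'}|v|_{g'}$, so $|\omega_\alpha(u,v)|\le C|u|_{g'}|v|_{g'}$ with $C$ independent of $c_0$. If $|u|_{g'}=0$, the left side is $0$. Otherwise replace $v$ by $v-cu$ to make $u,v$ $g'$-orthogonal. This changes neither $\omega_\alpha(u,v)$ nor $\mathrm{area}_{g'}(u,v)$, and gives $|\omega_\alpha(u,v)|\le C\,\mathrm{area}_{g'}(u,v)$. Here $\phi_k=\psi=1$, so $\hat g\ge c_0g'$ and $|\omega_\alpha|\le(C/c_0)\,\mathrm{area}_{\hat g}$. Take $C$ to be the largest over the finitely many $k,\alpha$, and $c_0\ge C/E$.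

Off $\bigcup B_k(\frac{11}8)$ we have $\hat g\ge f_\alpha^*\gamma$ and $\omega_\alpha=f_\alpha^*\mu$. As $|\mu(u,v)|=\mathrm{area}_\gamma(u,v)$ on the surface $S$, $|\omega_\alpha|\le\mathrm{area}_{\hat g}\le E\,\mathrm{area}_{\hat g}$.

**Step 10 (volume).** *Purpose: $\int_Xd\mathrm{vol}_{\hat g}\le r$.* On $B_k(\frac34)$, $\hat g=\Phi^*(\gamma\oplus\gamma)$, with volume at most $\int q_1^*\mu\wedge q_2^*\mu=1$. On $\frac34\le|z|\le\frac32$, $\ker\hat g\supseteq\ker d\Phi\cap\ker d|z|$: the $f_\alpha$ enter only for $|z|\ge\frac98$, where they factor locally through $q_1$ or $q_2$. Since $\frac34>\frac1{\sqrt2}$, $\operatorname{rank}d\Phi\le2$, so this kernel has dimension at least $4-2-1=1$ and $d\mathrm{vol}_{\hat g}=0$. Outside $\bigcup B_k(\frac32)$, $\hat g=\sum_\alpha f_\alpha^*\gamma$ with at most one $df_\alpha\ne0$ at each point, so the rank is $\le2$ and $d\mathrm{vol}_{\hat g}=0$. The total is at most $r$.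

**Step 11 (a true metric).** Let $g=\hat g+\varepsilon g_0$ for a fixed metric $g_0$. Comasses are $\le E$ because $g\ge\hat g$, and $\mathrm{vol}(g)\to\int d\mathrm{vol}_{\hat g}\le r$ as $\varepsilon\to0$. So $\mathrm{vol}(g)\le r+\eta$ for small $\varepsilon$. This proves Proposition A. $\square$

## 6. Sign vectors from Grothendieck's inequality

We prove the left-hand inequality of Theorem 1. In the examples of Section 4 the pairs were $(\epsilon,J\epsilon)$ with $J$ an involution that permutes a basis up to sign, so $J\epsilon$ was again a sign vector. For a general majorant $J_V$ does nothing of the kind, and one needs many classes to approximate its unit ball. Grothendieck's inequality supplies the sign vectors, at the cost of a factor $K_G$.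

Fix $V$, let $\lambda=\lambda_1(L,|\cdot|_V)$ and $0<s<\lambda$.

**Step 1 (finitely many rational test classes).** *Purpose: replace the unit ball of $|\cdot|_V$ by a finite set.* Each point of the closed ball of radius $s/\lambda<1$ lies in the interior of a simplex with rational vertices in the open unit ball. By compactness finitely many such simplices suffice. Their vertices form a finite set $A\subset L\otimes\mathbb Q$ in the unit ball whose convex hull contains the ball of radius $s/\lambda$. By (4), for every nonzero $h\in H_2(X,\mathbb Z)_{\mathbb R}$,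
$$\max_{\alpha\in A}\alpha(h)\ge\tfrac s\lambda|h^*|_V\ge s,\tag{10}$$
since $h^*\in L$ is nonzero.

**Step 2 (write the intersection matrix by sign vectors).** *Purpose: a solution of (6) with $E=1$ and few pairs.* The matrix $Q_A$ with entries $Q(\alpha,\beta)=\langle\alpha,J_V\beta\rangle_V$ is rational and symmetric, and $|\alpha|_V,|J_V\beta|_V\le1$. By (3), $\sum c_{\alpha\beta}Q(\alpha,\beta)\le K_G\max_{\epsilon,\delta}\sum c_{\alpha\beta}\epsilon_\alpha\delta_\beta$ for every real matrix $c$. A point outside the compact convex set $K_G\cdot\mathrm{conv}\{\epsilon\delta^T\}$ would be separated from it by some $c$, so $Q_A$ lies in this set. Let $K>K_G$ be rational. The hull contains $0$ (with $\epsilon\delta^T$ it contains $-\epsilon\delta^T$), so $Q_A=K\sum_lw_l\,\epsilon^l\delta^{lT}$ with $w_l\ge0$, $\sum w_l=1$, where $l$ runs over all pairs of sign vectors in $\{\pm1\}^A$. The set of such $w$ is a nonempty bounded polyhedron given by finitely many linear equations and inequalities with rational coefficients. Its vertices are rational, so we may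 take $w_l\in\mathbb Q$. Averaging with the transpose,
$$Q_A=\tfrac K2\sum_lw_l\big(\epsilon^l\delta^{lT}+\delta^l\epsilon^{lT}\big).\tag{11}$$

**Step 3 (clear denominators and apply Proposition A).** Choose an integer $m\ge1$ such that every $m\alpha$ is the image of some $a_\alpha\in H^2(X,\mathbb Z)$ and all $m^2\frac K2w_l$ are integers. Repeat the pair $(\epsilon^l,\delta^l)$ exactly $m^2\frac K2w_l$ times. By (11) the left side of (6) is $m^2Q(\alpha,\beta)=\langle a_\alpha a_\beta,[X]\rangle$. So (6) holds with $E=1$ and $r=m^2K/2$. Proposition A gives $g$ with $\mathrm{vol}(g)\le m^2K/2+\eta$ and closed forms of comass $\le1$ in the classes $m\alpha$. By (10), $\|h\|\ge\max_\alpha m\,\alpha(h)\ge ms$ for every nonzero lattice class $h$, hence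
$$\frac{\mathrm{stsys}_2(g)^2}{\mathrm{vol}(g)}\ge\frac{m^2s^2}{m^2K/2+\eta}.$$
Let $\eta\to0$, then $K\to K_G$ and $s\to\lambda$, and take the supremum over $V$: $\sigma(X)\ge\frac2{K_G}\Lambda(X)$. Theorem 1 is proved. $\square$

## 7. Majorants with long shortest vectors

We prove Theorem 2.

**Step 1 (upper bound).** In a basis of $L$ the Gram determinant of $\langle\,,\rangle_V$ is $\pm\det Q$, because $\det J_V=\pm1$; so $(L,|\cdot|_V)$ has covolume 1. In orthonormal coordinates the closed ball of radius $\sqrt N$ contains a cube of side 2, of volume $2^N$. Minkowski's theorem gives a nonzero lattice point in the ball, so $\lambda_1^2\le N$.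

**Step 2 (the obvious majorant).** *Purpose: settle $N\le100$ and fix notation.* By the classification of indefinite unimodular lattices, $L$ is $p\langle1\rangle\oplus q\langle-1\rangle$ with $p,q\ge1$, or $aU\oplus b(\pm E_8)$ with $a\ge1$, $b\ge0$. On $\langle\pm1\rangle$ and $\pm E_8$ use the involution $\pm1$, and on $U$ the swap of the isotropic basis. The majorant lattices are $\mathbb Z$, $E_8$ and $\mathbb Z^2$. So $L$ has a majorant with minimum $\ge1$, and $\Lambda\ge1\ge N/100$ if $N\le100$.

Let $N\ge101$. Split off one plane: $L=P\oplus M$ with $P=\langle1\rangle\oplus\langle-1\rangle$ or $U$, and $M$ the sum of the remaining pieces. In both cases $P$ has a basis $w,z$ with $w^2=0$, $w\cdot z=1$, $z^2=t\in\{0,1\}$. For $U$ take the isotropic basis. For $\langle1\rangle\oplus\langle-1\rangle$ with basis $f_1,f_2$ take $w=f_1+f_2$, $z=f_1$. Let $Q_M=Q|_M$, and let $J_M$ and $|\cdot|$ be the involution and majorant just described on $M$. So $(M,|\cdot|)\cong\mathbb Z^j\oplus E_8^l$, of rank $d=N-2$ and covolume 1.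

Rescaling $P$ alone does not help: a short $y\in M$, such as a unit vector of a $\mathbb Z$ summand, keeps its length. We need to mix $M$ with $P$ so that a short $y$ acquires a component along $w$ that can be stretched.

**Step 3 (sheared majorants).** *Purpose: a family of majorants with a parameter $u\in M_{\mathbb R}$ to randomize.* For $u\in M_{\mathbb R}$, $\tau>0$ and $x=aw+bz+y$ put
$$y'=y+bu,\qquad a'=a+\tfrac t2b-Q_M(y,u)-\tfrac b2Q_M(u,u).$$
This is a linear change of coordinates $(a,b,y)\to(a',b,y')$. Expanding,
$$2a'b+Q_M(y',y')=2ab+tb^2-2bQ_M(y,u)-b^2Q_M(u,u)+Q_M(y,y)+2bQ_M(y,u)+b^2Q_M(u,u),$$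
which is $2ab+tb^2+Q_M(y,y)=Q(x,x)$. In the coordinates $(\tau a',\tau^{-1}b,y')$ the swap of the first two together with $J_M$ on the third is therefore a $Q$-isometric involution $J$. Here $Q(x,Jx)$ is
$$|x|_{u,\tau}^2=\tau^2a'^2+\tau^{-2}b^2+|y+bu|^2,\tag{12}$$
which is positive definite. So (12) is a majorant.

**Step 4 (a random shear).** *Purpose: show that some $u$ makes every nonzero lattice vector have $|x|_{u,\tau}^2\ge R:=N/100$.* Let $u$ be uniform in the torus $M_{\mathbb R}/M$; the conditions below depend only on $u$ modulo $M$. Let $\nu=\#\{y\in M:|y|^2<R\}\ge1$ and $\tau=8\sqrt R\,\nu$. Consider nonzero $x=aw+bz+y\in L$.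

* $b=0$, $y=0$, $a\ne0$: $|x|^2_{u,\tau}=\tau^2a^2\ge\tau^2\ge R$.
* $b=0$, $y\ne0$: if $|y|^2\ge R$ we are done. Otherwise $|x|^2_{u,\tau}\ge\tau^2(a-Q_M(y,u))^2$. The map $u\mapsto Q_M(y,u)\bmod1$ is a nontrivial continuous homomorphism from the torus to the circle, hence uniformly distributed. The probability that some integer $a$ has $\tau|a-Q_M(y,u)|<\sqrt R$ is at most $2\sqrt R/\tau$. Over all such $y$ the total is at most $2\nu\sqrt R/\tau=\frac14$.
* $b\ne0$: by the symmetry $x\mapsto-x$ let $b\ge1$. If $b\ge\tau\sqrt R$, then $\tau^{-2}b^2\ge R$. Otherwise $bu\bmod M$ is uniform, so the probability that $|y+bu|<\sqrt R$ for some $y\in M$ is at most the volume $v_d(\sqrt R)$ of the $d$-ball of radius $\sqrt R$ ($M$ has covolume 1). Over all $b<\tau\sqrt R$ the total is at most $\tau\sqrt R\,v_d(\sqrt R)=8R\,\nu\,v_d(\sqrt R)$.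

**Step 5 (estimates).** *Purpose: show $8R\,\nu\,v_d(\sqrt R)<\frac14$.* First, $\nu\le e^{4R}\sum_{y\in M}e^{-4|y|^2}$, and the sum is a product over the summands of $M$. For $\mathbb Z$ it is at most $1+2e^{-4}/(1-e^{-4})<1.04$. In $E_8$ there are $240\sigma_3(m)\le240m^4$ vectors of norm $2m$ (here $\sigma_3(m)$ is the sum of the cubes of the divisors of $m$). Consecutive terms of $\sum_{m\ge1}m^4e^{-8m}$ have ratio at most $16e^{-8}<0.01$. So the sum for $E_8$ is at most $1+240e^{-8}/0.99<1.09<1.04^8$. Hence $\nu\le e^{4R}(1.04)^d$. Second, $v_d(\sqrt R)\le e^{50R}\int_{\mathbb R^d}e^{-50|y|^2}dy=e^{50R}(\pi/50)^{d/2}$. With $R=(d+2)/100$ we have $54R=0.54d+1.08$, so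
$$8R\,\nu\,v_d(\sqrt R)\le8R\,e^{1.08}\big(e^{0.54}\cdot1.04\cdot\sqrt{\pi/50}\big)^d<24R\cdot2^{-d}<\tfrac14,\tag{13}$$
since $8e^{1.08}<24$, the bracket is $<0.448<\frac12$, and $d\ge99$. The total failure probability is less than $\frac14+\frac14<1$, so a suitable $u$ exists and $\Lambda(L,Q)\ge R=N/100$. This proves Theorem 2. $\square$

## 8. $P_n$, other four-manifolds, and constants

**Proof of Theorem 3, part 1, and of part 2 for indefinite forms.** If the intersection form is indefinite, Theorems 1 and 2 with $N=b_2$ give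
$$\frac{b_2}{90}\le\frac2{K_G}\cdot\frac{b_2}{100}\le\sigma(X)\le2\Lambda(X)\le2b_2,$$
using $2/(1.783\cdot100)>1/90$. For $n\ge1$, $P_n$ has intersection form $\langle1\rangle\oplus n\langle-1\rangle$, of rank $n+1$ and indefinite. So
$$\frac{n+1}{90}\le\sup_g\frac{\mathrm{stsys}_2(P_n,g)^2}{\mathrm{vol}_4(P_n,g)}\le2(n+1),$$
with no surjectivity hypothesis. The supremum tends to infinity linearly in $n$; in particular it does not tend to $0$.

**Proof of Theorem 3, part 2, for definite forms.** By Donaldson's theorem (for arbitrary fundamental group: *The orientation of Yang–Mills moduli spaces and 4-manifold topology*, J. Differential Geom. 26 (1987)) the form is $\pm\mathrm{diag}(1,\dots,1)$ in a basis $e_1,\dots,e_b$ of $L$. The only $V$ is $H^2_{dR}(X)$ or $0$, so $|\cdot|_V$ is the standard norm of $\mathbb Z^b$, $\Lambda(X)=1$, and $\sigma(X)\le2$ by (5).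

For the converse apply Proposition A with $A=\{1,\dots,b\}$, $E=1$, $m=2^b$, $a_i$ a lift of $me_i$, and the pairs $(\epsilon,\pm\epsilon)$ for all $\epsilon\in\{\pm1\}^b$, each repeated $2^{b-1}$ times. The sign is that of the form. Then $r=2^b\cdot2^{b-1}=m^2/2$. Since $\sum_\epsilon\epsilon_i\epsilon_j$ is $2^b$ for $i=j$ and $0$ otherwise, the left side of (6) is $\pm2\cdot2^{b-1}\cdot2^b=\pm m^2$ for $i=j$ and $0$ otherwise, as required. For a nonzero lattice class $h$ the numbers $e_i(h)$ are integers, not all zero, so $\|h\|\ge\max_i|me_i(h)|\ge m$. The ratio is at least $m^2/(m^2/2+\eta)$, which tends to $2$ as $\eta\to0$. Hence $\sigma(X)=2$. $\square$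

**Proof of Theorem 3, part 3.** By the first inequality in (5), $\lambda_1(H^2(X,\mathbb Z),|\cdot|_{L^2})^2\ge\frac12\mathrm{stsys}_2(g)^2/\mathrm{vol}(g)$. So its supremum over $g$ is at least $\sigma(X)/2\ge\Lambda(X)/K_G$, which for $P_n$ is at least $\frac{n+1}{100K_G}$ by Theorem 2. Conversely $|\cdot|_{L^2}=|\cdot|_{V_g}$, so the supremum is at most $\Lambda(P_n)\le n+1$. $\square$

Under the surjectivity hypothesis every line $V$ in the positive cone is some $V_g$, and the supremum equals $\Lambda(P_n)$. Part 3 improves the lower bound of order $\sqrt n$ in Katz's theorem to the optimal order $n$, unconditionally.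

**Proof of Theorem 3, part 4: lower bound.** We use the Conway–Thompson theorem (Milnor–Husemoller, *Symmetric Bilinear Forms*, Ch. II, Thm 9.5) in this form: there is a sequence $c_d\sim d/(2\pi e)$ such that for every $d$ there is a positive definite unimodular lattice $M_d$ of rank $d$ all of whose nonzero vectors satisfy $x\cdot x\ge c_d$. By the classification, $\langle1\rangle\oplus\langle-1\rangle\oplus(-M_{n-1})\cong\langle1\rangle\oplus n\langle-1\rangle$, as both are odd, indefinite and of signature $(1,n)$. Fix $0<\varepsilon<1$. Use the majorants (12) with $M=-M_{n-1}$, $J_M=-1$ (so $|y|^2=-Q_M(y,y)$, of covolume 1), $R=(1-\varepsilon)\frac n{2\pi e}$, $\tau=\sqrt R$, and $n$ large.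

* If $b=0$ and $y=0$, then $|x|^2_{u,\tau}=\tau^2a^2\ge\tau^2=R$.
* If $b=0$ and $y\ne0$, then $|x|^2_{u,\tau}\ge|y|^2\ge c_{n-1}\ge R$ for large $n$. The short vectors of $M$ that needed care in Section 7 are absent.
* If $b\ge\tau\sqrt R=R$, then $|x|^2_{u,\tau}\ge\tau^{-2}b^2\ge R$. The cases $1\le b<R$ have total failure probability at most
$$R\,v_{n-1}(\sqrt R)=R\,\frac{(\pi R)^{(n-1)/2}}{\Gamma((n+1)/2)} .$$
By Stirling, $\Gamma((n+1)/2)\ge(\frac{n-1}{2e})^{(n-1)/2}$ for large $n$, so this is at most $R\big((1-\varepsilon)\frac n{n-1}\big)^{(n-1)/2}\to0$. As before, $b<0$ follows by symmetry.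

So $\Lambda(P_n)\ge(1-\varepsilon)\frac n{2\pi e}$ for large $n$. Theorem 1 gives $\liminf\sigma(P_n)/n\ge\frac{1-\varepsilon}{\pi eK_G}$, and $\varepsilon$ was arbitrary.

**Proof of Theorem 3, part 4: upper bound.** Let $\gamma_N$ be Hermite's constant, the supremum of $\lambda_1^2$ over Euclidean lattices of rank $N$ and covolume 1. Majorant lattices have covolume 1, so $\sigma(P_n)\le2\Lambda(P_n)\le2\gamma_{n+1}$. The Kabatiansky–Levenshtein theorem says that sphere packings in $\mathbb R^N$ have density at most $2^{-(0.5990+o(1))N}$. Balls of radius $\lambda_1/2$ around the points of a lattice of covolume 1 form a packing of density $(\lambda_1/2)^Nv_N(1)$, and $v_N(1)^{-2/N}\sim N/(2\pi e)$. Raising to the power $2/N$,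
$$\gamma_N\le4\cdot2^{-1.198}\,\frac N{2\pi e}(1+o(1))\le\frac{1.744\,N}{2\pi e}(1+o(1)).$$
Hence $\limsup\sigma(P_n)/n\le\frac{1.744}{\pi e}$. $\square$
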